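# Triples, finite partitions, and two $\mathbb T$-equivalent spaces that are not $\mathbb R$-equivalent

## 1. A space in which each triple is near both of its ends

Let $D=[\omega_1]^3$ be the set of all 3-element subsets of $\omega_1$. We write a triple in increasing order, $\{a<b<c\}$; $a$ and $c$ are its *ends* and $b$ is its *middle*. For a finite partition $\mathcal P$ of $\omega_1$ write $b\sim_{\mathcal P}c$ if $b,c$ lie in the same class. For $\alpha<\omega_1$ put
$$O_{\mathcal P}(\alpha)=\{\alpha\}\cup\{\{\alpha<b<c\}: b\sim_{\mathcal P}c\}\cup\{\{a<b<\alpha\}: a\sim_{\mathcal P}b\}.\tag{1}$$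
So a triple enters $O_{\mathcal P}(\alpha)$ when $\alpha$ is one of its ends and $\mathcal P$ does not distinguish its other two elements.

For instance, let $\mathcal P=\{\omega,\ \omega_1\setminus\omega\}$. Then $O_{\mathcal P}(5)$ contains $\{5<6<7\}$, $\{5<\omega<\omega+1\}$ and $\{2<3<5\}$. It does not contain $\{5<6<\omega\}$, because $6\not\sim_{\mathcal P}\omega$, and it does not contain $\{2<5<9\}$, because $5$ is the middle; the last exclusion holds for every $\mathcal P$. The triple $\{5<6<7\}$ also lies in $O_{\mathcal P}(7)$: one triple can be near both of its ends.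

**Definition (the space $Y$).** $Y=\omega_1\cup D$. Points of $D$ are isolated, and the sets $O_{\mathcal P}(\alpha)$, with $\mathcal P$ running over the finite partitions of $\omega_1$, form a neighborhood base at $\alpha\in\omega_1$.

This defines a topology. If $\mathcal R$ is the common refinement of $\mathcal P$ and $\mathcal Q$, then $O_{\mathcal P}(\alpha)\cap O_{\mathcal Q}(\alpha)=O_{\mathcal R}(\alpha)$, and each $O_{\mathcal P}(\alpha)$ is open because its only point outside $D$ is $\alpha$. No $\alpha$ is isolated: a finite $\mathcal P$ has a class containing two elements $b<c$ above $\alpha$, and then $\{\alpha<b<c\}\in O_{\mathcal P}(\alpha)$.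

**The sets $O_{\mathcal P}(\alpha)$ are closed.** Let $\beta\neq\alpha$, and let $\mathcal Q$ be a finite partition in which $\{\alpha\}$ is a class. A triple in $O_{\mathcal P}(\alpha)\cap O_{\mathcal Q}(\beta)$ has both $\alpha$ and $\beta$ as ends, so they are its two ends; let $b$ be its middle. Membership in $O_{\mathcal Q}(\beta)$ requires $\alpha\sim_{\mathcal Q}b$ with $b\ne\alpha$, which is impossible. Neither $\alpha$ nor $\beta$ lies in both sets, so $O_{\mathcal P}(\alpha)\cap O_{\mathcal Q}(\beta)=\emptyset$. As points of $D$ are isolated, $O_{\mathcal P}(\alpha)$ is closed.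

**Points are closed.** For $d\in D$, let $\mathcal P$ separate the three elements of $d$; then $d\notin O_{\mathcal P}(\alpha)$ for all $\alpha$, so $\{d\}$ is closed. For $\alpha\in\omega_1$, no $O_{\mathcal P}(\beta)$ with $\beta\ne\alpha$ contains $\alpha$, so $\{\alpha\}$ is closed.

Thus $Y$ is $T_1$ with a base of clopen sets, that is, zero-dimensional; in particular it is Tychonoff. Its size is $\aleph_1$. The set $\omega_1$ sits in $Y$ as a closed discrete subset.

Here is what $Y$ is for. Let $G$ be an abelian topological group; all our groups are Hausdorff. Given an arbitrary function $h:\omega_1\to G$, define $\tilde h:Y\to G$ by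
$$\tilde h|_{\omega_1}=h,\qquad \tilde h(\{a<b<c\})=h(a)-h(b)+h(c).\tag{2}$$
If $h(b)$ and $h(c)$ are close, the value on the triple is close to $h(a)$; if $h(a)$ and $h(b)$ are close, it is close to $h(c)$. A finite partition can enforce such closeness when $G$ can be cut into finitely many small pieces.

**Definition (precompact).** An abelian group $G$ is *precompact* if for every neighborhood $V$ of $0$ finitely many translates of $V$ cover $G$.

The circle $\mathbb T=\mathbb R/\mathbb Z$ is compact, hence precompact. So is each subgroup $H$ of $\mathbb T$: cut $\mathbb T$ into finitely many arcs of length less than $\varepsilon$, pick a point of $H$ in each arc that meets $H$, and the translates of the $\varepsilon$-neighborhood of $0$ in $H$ by these points cover $H$. The groups $\mathbb R$ and $\mathbb Z$ are not precompact.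

**Proposition 1.** Let $G$ be a precompact abelian group. For every $h\in G^{\omega_1}$ the function $\tilde h$ is continuous on $Y$.

**Proof.** Continuity has to be checked only at $\alpha\in\omega_1$. Let $V$ be a neighborhood of $0$ and pick a neighborhood $V_1$ of $0$ with $V_1-V_1\subseteq V$. Finitely many translates $g_1+V_1,\dots,g_r+V_1$ cover $G$. Put $b\in\omega_1$ into class $i$ if $i$ is the least index with $h(b)\in g_i+V_1$. This is a finite partition $\mathcal P$ with
$$b\sim_{\mathcal P}c\ \Longrightarrow\ h(b)-h(c)\in V_1-V_1\subseteq V .$$
On $O_{\mathcal P}(\alpha)$ the difference $\tilde h-h(\alpha)$ takes the value $0$ at $\alpha$, the value $h(c)-h(b)$ with $b\sim_{\mathcal P}c$ at $\{\alpha<b<c\}$, and the value $h(a)-h(b)$ with $a\sim_{\mathcal P}b$ at $\{a<b<\alpha\}$. All of these lie in $V$. $\square$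

For $G=\mathbb R$ the same formula fails.

**Example 1.** Let $h:\omega_1\to\mathbb R$ be $h(n)=n$ for $n<\omega$ and $h=0$ elsewhere. For $m<n<\omega$ we have $\tilde h(\{m<n<\omega\})=m-n+0$, which is at distance at least $1$ from $h(\omega)=0$. Every finite $\mathcal P$ has $m\sim_{\mathcal P}n$ for some $m<n<\omega$, and then $\{m<n<\omega\}\in O_{\mathcal P}(\omega)$. So $\tilde h$ is not continuous at $\omega$.

The space $Y$ thus sees a difference between $\mathbb T$ and $\mathbb R$, and we shall use it to separate two notions of equivalence.

## 2. $G$-equivalence and three theorems about $\mathbb T$ and $\mathbb R$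

For a topological group $G$ and a space $Z$, $C_p(Z,G)$ is the group of continuous functions $Z\to G$ with pointwise operations and the topology of pointwise convergence. For abelian $G$, basic neighborhoods of $0$ are the sets $\{f: f(S)\subseteq V\}$ with $S\subseteq Z$ finite and $V$ a neighborhood of $0$ in $G$.

**Definition ($G$-equivalence).** $Z$ and $Z'$ are *$G$-equivalent* if $C_p(Z,G)$ and $C_p(Z',G)$ are topologically isomorphic.

For $G=\mathbb R$ a continuous homomorphism $\Theta$ is automatically linear: for fixed $f,y$ the map $t\mapsto\Theta(tf)(y)$ is additive and continuous $\mathbb R\to\mathbb R$, hence linear. So $\mathbb R$-equivalence is the same as $l$-equivalence, linear homeomorphism of $C_p(Z,\mathbb R)$ and $C_p(Z',\mathbb R)$. It is known that $\mathbb R$-equivalence does not imply $\mathbb T$-equivalence. We ask about the converse: must two $\mathbb T$-equivalent Tychonoff spaces be $\mathbb R$-equivalent? The answer is no, and the counterexamples exist in ZFC.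

**Definition (NSS).** A topological group is *NSS* if some neighborhood of the neutral element contains no nontrivial subgroup.

The circle is NSS. Let $p:\mathbb R\to\mathbb T$ be the quotient map. If $0<|t|<\frac14$, the least $k$ with $2^k|t|\ge\frac14$ has $2^k|t|<\frac12$, so $2^kp(t)\notin p((-\frac14,\frac14))$; hence $p((-\frac14,\frac14))$ contains no nontrivial subgroup. Discrete groups are NSS (take $\{0\}$), and so are normed spaces (take the unit ball). The group $(\mathbb Z/2)^{\omega}$ is not NSS: each basic neighborhood of $0$ contains the subgroup of sequences that vanish on a given finite set.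

**Theorem A.** There are zero-dimensional $T_1$ (hence Tychonoff) spaces $X,Y$ of size $\aleph_1$, with $X$ having only one non-isolated point, such that $C_p(X,\mathbb T)\cong C_p(Y,\mathbb T)$, but there is no continuous homomorphism $C_p(X,\mathbb R)\to C_p(Y,\mathbb R)$ with dense image. In particular $X,Y$ are $\mathbb T$-equivalent and not $\mathbb R$-equivalent.

**Theorem B.** The same $X,Y$ are $G$-equivalent for every precompact abelian group $G$. For an abelian NSS group $G$ (for example $\mathbb R$, $\mathbb Z$, any discrete abelian group, any normed space), $X$ and $Y$ are $G$-equivalent if and only if $G$ is precompact.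

For the positive result, recall that a Tychonoff space is *pseudocompact* if every continuous real function on it is bounded, a *$P$-space* if its $G_\delta$-sets are open, and a *$k_{\mathbb R}$-space* if every real function that is continuous on each compact subset is continuous. Every $k$-space is a $k_{\mathbb R}$-space. Discrete spaces are $P$-spaces; compact spaces are pseudocompact.

**Theorem C.** Let $Z,Z'$ be $\mathbb T$-equivalent Tychonoff spaces, each of them being a $k_{\mathbb R}$-space (for example a $k$-space), or pseudocompact, or a $P$-space. Then $Z,Z'$ are $\mathbb R$-equivalent, via the same integer matrix. Hence a pseudocompact $Z$ is $\mathbb R$-equivalent to every Tychonoff space $\mathbb T$-equivalent to it.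

The integer matrix is explained in Section 3. Two textbook facts will be used. The first is the $\Delta$-system lemma: if $(F_i)_{i\in I}$ is a family of finite sets with $I$ uncountable, there are an uncountable $J\subseteq I$ and a finite $R$ with $F_i\cap F_j=R$ for distinct $i,j\in J$. (If one set occurs uncountably often, take those indices; otherwise this is the usual form for distinct sets.) The second is Ramsey's theorem for pairs and finitely many colors.

## 3. Lifting an isomorphism through integer matrices: Theorem C

The sensible first approach is to try to prove that $\mathbb T$-equivalence does imply $\mathbb R$-equivalence, by lifting the isomorphism.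

For finite spaces this works by hand. If $|Z|=n$ and $|Z'|=n'$, then $C_p(Z,\mathbb T)=\mathbb T^n$ has exactly $2^n$ elements $x$ with $2x=0$, so $\mathbb T^n\cong\mathbb T^{n'}$ forces $n=n'$. An example of an automorphism of $\mathbb T^2$ is $(x_1,x_2)\mapsto(x_1+x_2,x_2)$, and the same integer formula is an automorphism of $\mathbb R^2$. In general we want to read off an integer matrix and let it act on real functions.

**Lemma 2.** Let $Z$ be Tychonoff and $\chi:C_p(Z,\mathbb T)\to\mathbb T$ a continuous homomorphism. There are a finite $S\subseteq Z$ and integers $n_s$ with $\chi(f)=\sum_{s\in S}n_sf(s)$ for all $f$. Evaluations at distinct points of $Z$ are independent over $\mathbb Z$.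

**Proof.** *Finite dependence.* Let $U_0$ be a neighborhood of $0$ in $\mathbb T$ without nontrivial subgroups. By continuity there are a finite $S$ and a neighborhood $V$ of $0$ such that $f(S)\subseteq V$ implies $\chi(f)\in U_0$. The subgroup $\{f:f|_S=0\}$ is mapped to a subgroup inside $U_0$, hence to $0$. So $\chi(f)$ depends only on $f|_S$.

*Coefficients.* For $s\in S$ take a continuous $\varphi_s:Z\to[0,1]$ with $\varphi_s(s)=1$ and $\varphi_s=0$ on $S\setminus\{s\}$. The map $t\mapsto\chi(p\circ t\varphi_s)$ is a continuous homomorphism $\mathbb R\to\mathbb T$, so it equals $t\mapsto p(n_st)$ for some $n_s\in\mathbb R$. At $t=1$ the function $p\circ\varphi_s$ vanishes on $S$, since $\varphi_s$ takes there only the values $0,1$. Hence $p(n_s)=0$ and $n_s\in\mathbb Z$.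

*Formula.* Given $f$, choose $t_s\in\mathbb R$ with $p(t_s)=f(s)$. Then $f$ agrees on $S$ with $\sum_{s\in S}p\circ t_s\varphi_s$, so $\chi(f)=\sum_sp(n_st_s)=\sum_sn_sf(s)$.

*Independence.* If $\sum_{s\in S}n_sf(s)=0$ for all $f$, with $S$ finite and $n_s\in\mathbb Z$, insert $f=p\circ t\varphi_s$ to get $p(n_st)=0$ for all $t\in\mathbb R$, so $n_s=0$. $\square$

**The matrices.** Let $\theta:C_p(Z,\mathbb T)\to C_p(Z',\mathbb T)$ be a topological isomorphism. Applying Lemma 2 to $f\mapsto\theta(f)(y)$ for each $y\in Z'$ we get a row-finite integer matrix $m$ with $\theta(f)(y)=\sum_{x}m_{yx}f(x)$. Likewise $\theta^{-1}$ is given by a row-finite integer matrix $m'$. Since $f(x)=\sum_{x'}\big(\sum_ym'_{xy}m_{yx'}\big)f(x')$ for all $f$, with finite sums, independence gives $m'm=I$; symmetrically $mm'=I$.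

**The lift.** For $F\in C(Z,\mathbb R)$ put $\Phi(F)(y)=\sum_xm_{yx}F(x)$, a function $Z'\to\mathbb R$. Because $m$ has integer entries, for all $t\in\mathbb R$
$$p\circ(t\,\Phi(F))=\theta(p\circ(tF)),\tag{3}$$
so $p\circ(t\Phi(F))$ is continuous for every $t$. If we knew that $\Phi(F)$ itself is continuous, and the same for $m'$, we would be done: the maps given by $m$ and $m'$ are linear, pointwise continuous because the rows are finite, and mutually inverse because $m'm=I$ and $mm'=I$. So the lifting rests on the following property.

**Definition ($\dagger$).** A space $Z$ has $(\dagger)$ if every $h:Z\to\mathbb R$ such that $p\circ(th)$ is continuous for all $t\in\mathbb R$ is continuous.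

We have shown: *if $Z$ and $Z'$ are $\mathbb T$-equivalent and both have $(\dagger)$, then they are $\mathbb R$-equivalent via the same matrix $m$.*

**Where the lifting stops.** Not every Tychonoff space has $(\dagger)$. The space $Y$ of Section 1 does not: for the $h$ of Example 1, $p\circ(t\tilde h)=\widetilde{p\circ(th)}$ is continuous for each $t$ by Proposition 1 with $G=\mathbb T$, yet $\tilde h$ is discontinuous at $\omega$.

Before exploiting this we finish Theorem C by showing that its classes have $(\dagger)$. Let $\mathbb R^{\#}$ be $\mathbb R$ with the *Bohr topology*, the coarsest one making all maps $u\mapsto p(tu)$, $t\in\mathbb R$, continuous. It is coarser than the usual topology, and it is Tychonoff, because these maps separate points and embed $\mathbb R^{\#}$ in a product of circles. The hypothesis on $h$ in $(\dagger)$ says exactly that $h:Z\to\mathbb R^{\#}$ is continuous. Glicksberg's theorem (*Uniform boundedness for groups*, Canad. J. Math. 14 (1962)) states that a subset of an LCA group that is compact in the Bohr topology is compact in the original topology. For $\mathbb R$ this has a short proof.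

**Lemma 3.** If $A\subseteq\mathbb R$ is compact in $\mathbb R^{\#}$, then $A$ is compact in $\mathbb R$, and the two topologies coincide on $A$.

**Proof.** $A$ is closed in the Hausdorff space $\mathbb R^{\#}$, hence closed in $\mathbb R$. Suppose $A$ is unbounded. Choose $a_n\in A$ with $|a_1|\ge1$ and $|a_{n+1}|\ge5|a_n|$, and let $a\in A$ be a cluster point of $(a_n)$ in $\mathbb R^{\#}$. Put $b_n=a_n-a$. Since $\frac{5|a_n|-|a|}{|a_n|+|a|}\to5$, after dropping finitely many terms we have $|b_{n+1}|\ge4|b_n|>0$.

We build nested closed intervals $I_1\supseteq I_2\supseteq\cdots$ of length $\frac1{2|b_n|}$ with $tb_n\in[\frac14,\frac34]+\mathbb Z$ for $t\in I_n$. For $I_1$ take the set of $t$ with $tb_1\in[\frac14,\frac34]$. Given $I_n$, as $t$ runs over $I_n$ the number $tb_{n+1}$ runs over an interval of length $\frac{|b_{n+1}|}{2|b_n|}\ge2$, which contains some $[k+\frac14,k+\frac34]$ with $k\in\mathbb Z$; let $I_{n+1}$ be the corresponding interval of $t$'s. For $t\in\bigcap I_n$ the set $\{u:p(t(u-a))\in p((-\frac14,\frac14))\}$ is a neighborhood of $a$ in $\mathbb R^{\#}$ containing none of the remaining $a_n$, so $a$ is not a cluster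 point, a contradiction. So $A$ is bounded and closed, hence compact in $\mathbb R$. The identity from $A$ with the usual (compact) topology to $A$ with the Bohr (Hausdorff) topology is a continuous bijection, hence a homeomorphism. $\square$

**Proof of Theorem C.** Let $h:Z\to\mathbb R^{\#}$ be continuous. We show in each class that $h:Z\to\mathbb R$ is continuous.

*$Z$ is a $k_{\mathbb R}$-space.* For compact $L\subseteq Z$ the set $h(L)$ is compact in $\mathbb R^{\#}$. By Lemma 3 the two topologies agree on $h(L)$, so $h|_L$ is continuous into $\mathbb R$. Hence $h$ is continuous.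

*$Z$ is pseudocompact.* Then $h(Z)\subseteq\mathbb R^{\#}$ is pseudocompact, as a continuous image. It is regular, and it is Lindelöf because its topology is coarser than that of a subspace of $\mathbb R$. A regular Lindelöf space is normal, a normal pseudocompact space is countably compact, and a countably compact Lindelöf space is compact. By Lemma 3 the topologies agree on $h(Z)$, and $h$ is continuous into $\mathbb R$.

*$Z$ is a $P$-space.* For $z_0\in Z$ the set
$$\{z:\ p(h(z)-h(z_0))=0=p(\sqrt2\,(h(z)-h(z_0)))\}$$
is a $G_\delta$ containing $z_0$, since it is the intersection of two zero sets of continuous functions into $\mathbb T$; so it is open. On it $h=h(z_0)$, because $u\in\mathbb Z$ and $\sqrt2\,u\in\mathbb Z$ imply $u=0$. So $h$ is locally constant.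

With the lifting statement this proves the first claim. For the last sentence of the theorem: $\mathbb T$-equivalence preserves pseudocompactness (D. Shakhmatov, J. Spěvák, *Group-valued continuous functions with the topology of pointwise convergence*, Topology Appl. 157 (2010)). So if $Z$ is pseudocompact and $Z'$ is Tychonoff and $\mathbb T$-equivalent to $Z$, both have $(\dagger)$. $\blacksquare$

## 4. Collapsing $\omega_1$ to a point: the space $X$ and its $\mathbb T$-equivalence with $Y$

Formula (2) extends all functions from $\omega_1$ to $Y$ at once when $G$ is precompact. This splits $C_p(Y,G)$ into the values on $\omega_1$ and the functions vanishing on $\omega_1$. The partner space $X$ should have the same second part, and a first part that is a product for a trivial reason.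

**Definition (the space $X$).** $X=D\sqcup\Lambda\sqcup\{\infty\}$ with $|\Lambda|=\aleph_1$. Points of $E:=D\cup\Lambda$ are isolated. A set $U\ni\infty$ is a neighborhood of $\infty$ iff for every $\alpha<\omega_1$ there is a finite partition $\mathcal P$ with $O_{\mathcal P}(\alpha)\cap D\subseteq U$.

Informally, all of $\omega_1$ has been collapsed to $\infty$, and $\aleph_1$ isolated points have been added to replace the values lost. The neighborhoods of $\infty$ form a filter (use common refinements). Each $X\setminus\{x\}$ with $x\in E$ is a neighborhood of $\infty$: for $x\in\Lambda$ there is nothing to check, and for $x\in D$ let $\mathcal P$ separate the elements of $x$. Every neighborhood of $\infty$ is clopen, since all other points are isolated. So $X$ is $T_1$ and zero-dimensional, of size $\aleph_1$. The point $\infty$ is not isolated because $O_{\mathcal P}(\alpha)\cap D\neq\emptyset$ always; it is the only non-isolated point.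

**Proposition 4.** $X$ and $Y$ are $G$-equivalent for every precompact abelian group $G$; in particular they are $\mathbb T$-equivalent.

**Proof.** **Step 1: a common summand.** Let
$$C_0=\{g\in G^D:\ \text{for all } V\ni0\text{ open and all }\alpha\text{ there is }\mathcal P\text{ with } g(O_{\mathcal P}(\alpha)\cap D)\subseteq V\}$$
with the pointwise topology. By the definitions of the two topologies, $g\in C_0$ iff $g$ extended by $0$ on $\omega_1$ is continuous on $Y$, and iff $g$ extended by $0$ on $\Lambda\cup\{\infty\}$ is continuous on $X$.

**Step 2: splitting $C_p(X,G)$.** A function $f$ on $X$ is continuous iff $f-f(\infty)$ is continuous at $\infty$, and this is a condition on $f|_D-f(\infty)$ only, namely membership in $C_0$. Hence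
$$C_p(X,G)\cong C_0\times G^{\Lambda}\times G,\qquad f\mapsto (f|_D-f(\infty),\ f|_\Lambda,\ f(\infty)).$$
The inverse sends $(g,l,s)$ to the function equal to $s+g$ on $D$, to $l$ on $\Lambda$ and to $s$ at $\infty$. Both maps are homomorphisms, and every coordinate of the output depends on at most two coordinates of the input, so both are continuous. This step needs only that $G$ is abelian.

**Step 3: splitting $C_p(Y,G)$.** By Proposition 1, $h\mapsto\tilde h$ maps $G^{\omega_1}$ into $C_p(Y,G)$. It is a homomorphism, and it is continuous since each $\tilde h(y)$ depends on at most three coordinates of $h$. For $f\in C_p(Y,G)$ the function $f-\widetilde{f|_{\omega_1}}$ is continuous and vanishes on $\omega_1$, so its restriction to $D$ is in $C_0$. Therefore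
$$C_p(Y,G)\cong C_0\times G^{\omega_1},\qquad f\mapsto\big((f-\widetilde{f|_{\omega_1}})|_D,\ f|_{\omega_1}\big),$$
with continuous inverse $(g,h)\mapsto\bar g+\tilde h$, where $\bar g$ is $g$ extended by $0$.

**Step 4: comparison.** Since $|\Lambda|+1=\aleph_1$, we have $G^{\Lambda}\times G\cong G^{\omega_1}$, hence $C_p(X,G)\cong C_p(Y,G)$. $\square$

We can watch the lift of Section 3 break on this isomorphism. Fix a bijection $e:\omega_1\to\Lambda\cup\{\infty\}$ with $e(\omega)=\infty$. The isomorphism is $\theta(f)(\alpha)=f(e(\alpha))$ and
$$\theta(f)(d)=f(d)-f(\infty)+f(e(a))-f(e(b))+f(e(c)),\qquad d=\{a<b<c\}.$$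
Take $h$ from Example 1 and let $F=h\circ e^{-1}$ on $\Lambda\cup\{\infty\}$ and $F=0$ on $D$. Then $F=0$ on the neighborhood $D\cup\{\infty\}$ of $\infty$, so $F\in C(X,\mathbb R)$; but the integer matrix of $\theta$ sends $F$ to $\tilde h\notin C(Y,\mathbb R)$.

This refutes one candidate isomorphism. For Theorem A we have to refute all of them, and the next example shows that care is needed.

**Example 2 (triples near one end only).** Suppose we give each $\alpha$ its own copies of pairs: $D'=\omega_1\times[\omega_1]^2$ and $O'_{\mathcal P}(\alpha)=\{\alpha\}\cup\{(\alpha,\{b,c\}):b\sim_{\mathcal P}c\}$, with $Y'=\omega_1\cup D'$ and $X'$ defined from these sets as before. Formula $h(\alpha)-h(b)+h(c)$ again gives an extension for precompact $G$ only. But there is a better one. The map $r:Y'\to\omega_1$, $r(\alpha)=\alpha$, $r(\alpha,\{b,c\})=\alpha$, is continuous to discrete $\omega_1$, since $r^{-1}(\alpha)$ is $O'_{\mathcal P}(\alpha)$ for the one-class partition $\mathcal P$. So $h\mapsto h\circ r$ is a continuous homomorphic extender for every abelian $G$; using it in place of $\tilde h$ in Step 3 we get $C_p(X',G)\cong C_p(Y',G)$ for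 every abelian $G$, including $\mathbb R$.

So what must be used is that one triple lies near both of its ends. The proof of Theorem A will take triples $\{h_0<h_i<h_j\}$ and use them twice: as points near the last element $h_j$, to see that a certain coefficient is not zero, and as points near the first element $h_0$, to contradict continuity there.

## 5. Uncountable sets in $X$ that stay away from $\infty$

To refute an arbitrary homomorphism we want many test functions on $X$ with freely prescribed values. This lemma supplies them.

**Lemma 5.** Let $K_1\subseteq\omega_1$ be uncountable and $\alpha\mapsto x_\alpha\in E$ an injection on $K_1$. There is an uncountable $K\subseteq K_1$ such that $X\setminus\{x_\alpha:\alpha\in K\}$ is a neighborhood of $\infty$. Consequently, for every abelian $G$ and $w\in G^K$, the function $f_w:X\to G$ with $f_w(x_\alpha)=w(\alpha)$ for $\alpha\in K$, and $f_w=0$ elsewhere, is continuous.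

**Proof.** The consequence is clear: $f_w$ is $0$ on a neighborhood of $\infty$ and all other points are isolated.

If uncountably many $x_\alpha$ lie in $\Lambda$, take $K$ to be the set of those $\alpha$; the complement contains $D\cup\{\infty\}$. Otherwise discard the countably many $\alpha$ with $x_\alpha\in\Lambda$ and assume all $x_\alpha\in D$. By the $\Delta$-system lemma there are an uncountable $K$ and a set $\rho$ with $x_\alpha\cap x_\beta=\rho$ for distinct $\alpha,\beta\in K$. There are finitely many ways to assign positions (first, middle, last) to the elements of $\rho$, so after thinning out $K$ each element of $\rho$ occupies the same position in all $x_\alpha$, $\alpha\in K$. Write $x_\alpha=\{a_\alpha<b_\alpha<c_\alpha\}$.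

Let $\gamma<\omega_1$. We need a finite $\mathcal P$ such that no $x_\alpha$ with $\alpha\in K$ is in $O_{\mathcal P}(\gamma)$.

*Case $\gamma\notin\rho$.* At most one $x_\alpha$ contains $\gamma$, and only a triple containing $\gamma$ can be in $O_{\mathcal P}(\gamma)$. Let $\mathcal P$ separate the three elements of that triple (any $\mathcal P$ if there is none).

*Case $\gamma\in\rho$ in middle position.* Then $\gamma$ is the middle of every $x_\alpha$, and no $x_\alpha$ belongs to any $O_{\mathcal P}(\gamma)$.

*Case $\gamma\in\rho$ in first or last position.* Let $B=\{b_\alpha:\alpha\in K\}$ and $\mathcal P=\{B,\omega_1\setminus B\}$. If $c_\alpha=b_\beta$ with $\alpha,\beta\in K$, then $\beta\ne\alpha$, so this element belongs to $x_\alpha\cap x_\beta=\rho$; but it is last in $x_\alpha$ and middle in $x_\beta$, a contradiction. So no $c_\alpha$ is in $B$, and in the same way no $a_\alpha$ is in $B$. Hence $b_\alpha\not\sim_{\mathcal P}c_\alpha$ and $a_\alpha\not\sim_{\mathcal P}b_\alpha$ for all $\alpha\in K$. If $\gamma$ is first in $x_\alpha$, membership in $O_{\mathcal P}(\gamma)$ would need $b_\alpha\sim_{\mathcal P}c_\alpha$; if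 it is last, it would need $a_\alpha\sim_{\mathcal P}b_\alpha$. So $x_\alpha\notin O_{\mathcal P}(\gamma)$. $\square$

## 6. No continuous homomorphism $C_p(X,\mathbb R)\to C_p(Y,\mathbb R)$ has dense image: Theorem A

By Proposition 4 and the properties of $X$ and $Y$ already checked, it remains to exclude a continuous homomorphism $\Theta:C_p(X,\mathbb R)\to C_p(Y,\mathbb R)$ with dense image. Suppose there is one. By Section 2 it is linear.

**Step 0: coefficients.** *We write $\Theta$ as a row-finite matrix.* Fix $y\in Y$. By continuity there are a finite $S_y\subseteq X$ and $\varepsilon>0$ such that $|f|<\varepsilon$ on $S_y$ implies $|\Theta(f)(y)|<1$. If $f|_{S_y}=0$, this applies to all multiples of $f$, so $\Theta(f)(y)=0$. Thus $f\mapsto\Theta(f)(y)$ factors through the restriction $C(X,\mathbb R)\to\mathbb R^{S_y}$, which is onto because $X$ is Tychonoff. So there are reals $\sigma_x(y)$ with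
$$\Theta(f)(y)=\sum_{x\in X}\sigma_x(y)f(x),\qquad \sigma_x(y)=0\text{ for }x\notin S_y.$$
For $x\in E$ the indicator $1_{\{x\}}$ is continuous, because $\{x\}$ is clopen. Hence $\sigma_x=\Theta(1_{\{x\}})$ is continuous on $Y$.

**Step 1: an almost diagonal family.** *We find uncountably many $\alpha\in\omega_1$, each with its own point $x_\alpha\in E$ that influences $\alpha$ but none of the other selected points.* For $\alpha\in\omega_1$ let $T_\alpha=\{x\in E:\sigma_x(\alpha)\ne0\}$, a finite set. By the $\Delta$-system lemma there are an uncountable $K_0\subseteq\omega_1$ and a finite $R$ with $T_\alpha\cap T_\beta=R$ for distinct $\alpha,\beta\in K_0$.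

Let $\delta_z$ denote evaluation at $z$. The functionals $\delta_\alpha\circ\Theta$ are linearly independent. Indeed, if $\sum c_i\,\delta_{\alpha_i}\circ\Theta=0$, then the continuous functional $\sum c_i\delta_{\alpha_i}$ on $C_p(Y,\mathbb R)$ vanishes on the dense image of $\Theta$, hence everywhere; testing it on continuous functions that are $1$ at one $\alpha_i$ and $0$ at the others gives $c_i=0$ for all $i$.

If $T_\alpha\subseteq R$, then $\delta_\alpha\circ\Theta$ lies in the span of $\delta_x$, $x\in R\cup\{\infty\}$, whose dimension is at most $|R|+1$. By independence this happens for at most $|R|+1$ many $\alpha$. Discard them from $K_0$ to get $K_1$, and pick $x_\alpha\in T_\alpha\setminus R$ for $\alpha\in K_1$. If $\alpha\ne\beta$ are in $K_1$, then $x_\alpha\notin T_\beta$, since $T_\alpha\cap T_\beta=R$; in particular the $x_\alpha$ are distinct.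

Take $K\subseteq K_1$ from Lemma 5 and put $u_\alpha=\sigma_{x_\alpha}$ for $\alpha\in K$. Then:

1. for each $y\in Y$ only finitely many $\alpha\in K$ have $u_\alpha(y)\neq0$, because this requires $x_\alpha\in S_y$;
2. for all $w\in\mathbb R^K$ the function $g_w:=\sum_{\alpha\in K}w(\alpha)u_\alpha=\Theta(f_w)$ is continuous on $Y$;
3. $u_\alpha(\alpha)\ne0$ for $\alpha\in K$, and $u_\alpha(\beta)=0$ for $\alpha\neq\beta$ in $K$.

Density of the image is now used up. The rest of the proof shows that no family of continuous functions $u_\alpha$ on $Y$ satisfies 1–3.

**Step 2: triples seen from their last element.** *We find $h_0<h_1<\cdots$ in $K$ such that the coefficient of $w(h_j)$ in $g_w(\{h_0<h_i<h_j\})$ is nonzero.* Let $c\in K$. Since $u_c$ is continuous at $c$ and $u_c(c)\ne0$, there is a finite partition on whose set $O(c)$ the function $u_c$ has no zero. Number its classes: there are $k_c\in\mathbb N$ and $p_c:\omega_1\to\{1,\dots,k_c\}$ with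
$$u_c(\{a<b<c\})\neq0\quad\text{whenever }a<b<c\text{ and }p_c(a)=p_c(b).$$
As $K$ is uncountable, $\{c\in K:k_c=k\}$ is infinite for some $k$. Choose a strictly increasing sequence in this set and color a pair $x<c$ of its terms by $p_c(x)\in\{1,\dots,k\}$. Ramsey's theorem gives $h_0<h_1<h_2<\cdots$ in $K$ such that $p_{h_j}(h_i)$ is the same for all $i<j$. Write $t_{ij}=\{h_0<h_i<h_j\}$. For $1\le i<j$ we have $p_{h_j}(h_0)=p_{h_j}(h_i)$, so
$$u_{h_j}(t_{ij})\ne0\qquad(1\le i<j).\tag{4}$$

We also want later indices not to disturb earlier triples:
$$u_{h_l}(t_{ij})=0\qquad(1\le i<j<l).\tag{5}$$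
Pass to a subsequence, keeping $h_0$ and choosing terms one by one. When some terms have been chosen, only finitely many triples $t$ are formed by $h_0$ and two of them, and by property 1 each excludes only finitely many candidates $h$ with $u_h(t)\neq0$. So a next term can be chosen further along the sequence. Property (4) passes to subsequences.

**Step 3: triples seen from their first element.** *We choose $w$ so that $g_w$ is large on all $t_{ij}$ but zero at $h_0$.* Put $w(h_1)=0$ and recursively choose $w(h_j)$, $j\ge2$, so large that
$$\Big|\sum_{1\le l\le j}w(h_l)\,u_{h_l}(t_{ij})\Big|\ge1\quad\text{for all }1\le i<j.$$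
For given $j$ these are finitely many conditions, and by (4) in each of them $w(h_j)$ has a nonzero coefficient. Put $w=0$ on the rest of $K$, in particular $w(h_0)=0$. By (5) the terms with $l>j$ vanish at $t_{ij}$, so $|g_w(t_{ij})|\ge1$ for all $1\le i<j$. By property 3, $g_w(h_0)=w(h_0)u_{h_0}(h_0)=0$.

By property 2, $g_w$ is continuous at $h_0$, so there is a finite partition $\mathcal P$ with $|g_w|<1$ on $O_{\mathcal P}(h_0)$. By the pigeonhole principle $h_i\sim_{\mathcal P}h_j$ for some $1\le i<j$. Then $t_{ij}\in O_{\mathcal P}(h_0)$, since $h_0$ is its first element, and $|g_w(t_{ij})|<1$, a contradiction. $\blacksquare$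

## 7. NSS groups: finite blocks in place of large scalars (Theorem B)

The first statement of Theorem B, and the "if" part of the second, is Proposition 4. Let now $G$ be abelian, NSS and not precompact, and suppose that $\Theta:C_p(X,G)\to C_p(Y,G)$ is a topological isomorphism. We follow Section 6 and repair what used real scalars.

**Step 1: finite dependence and coefficients.** *The coefficients become endomorphisms of $G$.* Let $U_0$ be a neighborhood of $0$ containing no nontrivial subgroup. As in Lemma 2, for $y\in Y$ there is a finite $S_y\subseteq X$ such that the subgroup $\{f:f|_{S_y}=0\}$ is mapped by $f\mapsto\Theta(f)(y)$ into $U_0$, hence to $0$. Likewise for each $x\in X$ there is a finite $S'_x\subseteq Y$ such that $f|_{S'_x}=0$ implies $\Theta^{-1}(f)(x)=0$.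

For $x\in E$ and $g\in G$ put $\sigma_x(y)(g)=\Theta(g1_{\{x\}})(y)$, where $g1_{\{x\}}$ is $g$ at $x$ and $0$ elsewhere. Then $\sigma_x(y)$ is an endomorphism of the group $G$, it is $0$ if $x\notin S_y$, and for fixed $g$ the map $y\mapsto\sigma_x(y)(g)$ is continuous. Let $T_y=\{x\in E:\sigma_x(y)\ne0\}$, a finite set. If $f(\infty)=0$, then $f$ agrees on $S_y$ with $\sum_{x\in S_y\cap E}f(x)1_{\{x\}}$, so
$$\Theta(f)(y)=\sum_{x\in T_y}\sigma_x(y)(f(x)).\tag{6}$$

**Step 2: an almost diagonal family with large images.** *The condition $u_\alpha(\alpha)\neq0$ is too weak now; we need the image of $u_\alpha(\alpha)$ to be large.* Let $K_0\subseteq\omega_1$ be uncountable and $R$ finite with $T_\alpha\cap T_\beta=R$ for distinct $\alpha,\beta\in K_0$. Let $S'=\bigcup_{x\in R\cup\{\infty\}}S'_x$, a finite set. Let $\alpha\in K_0\setminus S'$ and $g\in G$. As $Y$ is zero-dimensional and $T_1$, there is $f\in C(Y,G)$ with $f|_{S'}=0$ and $f(\alpha)=g$. Then $f'=\Theta^{-1}(f)$ vanishes on $R\cup\{\infty\}$, so by (6)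
$$g=\Theta(f')(\alpha)=\sum_{x\in T_\alpha\setminus R}\sigma_x(\alpha)(f'(x)).$$
Thus $G=\sum_{x\in T_\alpha\setminus R}\operatorname{im}\sigma_x(\alpha)$.

Pass to an uncountable $K_1\subseteq K_0\setminus S'$ on which $|T_\alpha\setminus R|=n$ is constant. Since $G$ is not precompact, $G\neq0$, so $n\ge1$. Fix a neighborhood $V$ of $0$ finitely many translates of which never cover $G$, and a symmetric neighborhood $V'$ of $0$ with $V'+\dots+V'\subseteq V$ ($n$ summands). If for some $\alpha\in K_1$ all $n$ images $\operatorname{im}\sigma_x(\alpha)$ were covered by finitely many translates of $V'$, their sum $G$ would be covered by finitely many translates of $V'+\dots+V'\subseteq V$. So there is $x_\alpha\in T_\alpha\setminus R$ such that $\operatorname{im}\sigma_{x_\alpha}(\alpha)$ is not covered by finitely many translates of $V'$. As before, $x_\alpha\notin T_\beta$ for $\alpha\ne\beta$ in $K_1$, so the $x_\alpha$ are distinct and $\sigma_{x_\alpha}(\beta)=0$. Take $K\subseteq K_1$ from Lemma 5 and put $u_\alpha=\sigma_{x_\alpha}$. Then: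

1. for each $y$, $u_\alpha(y)\ne0$ for only finitely many $\alpha\in K$;
2. for $w\in G^K$, the function $g_w(y)=\sum_{\alpha\in K}u_\alpha(y)(w(\alpha))=\Theta(f_w)(y)$ is continuous in $y$, by (6) and $f_w(\infty)=0$;
3. $u_\alpha(\beta)=0$ for $\alpha\ne\beta$ in $K$;
4. for each $\alpha\in K$ and $N\ge1$ there is $Q^N_\alpha\subseteq G$ with $|Q^N_\alpha|=N$ and $u_\alpha(\alpha)(q)-u_\alpha(\alpha)(q')\notin V'$ for $q\ne q'$ in $Q^N_\alpha$.

For item 4, choose $z_1,\dots,z_N$ in the image of $u_\alpha(\alpha)$ one by one with $z_{i+1}\notin\bigcup_{j\le i}(z_j+V')$, and take one preimage of each; $V'$ is symmetric, so the order of subtraction does not matter.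

**Step 3: separated values on triples.** *We replace (4) by the statement that, among $N$ values, each condition excludes at most one.* Fix a symmetric neighborhood $W$ of $0$ with $W+W+W+W\subseteq V'$. For $c\in K$ and $N\ge1$ the finitely many maps $y\mapsto u_c(y)(q)$, $q\in Q_c^N$, are continuous at $c$. So there are $k_c^N\in\mathbb N$ and $p_c^N:\omega_1\to\{1,\dots,k_c^N\}$ such that for $t=\{a<b<c\}$ with $p_c^N(a)=p_c^N(b)$ we have $u_c(t)(q)-u_c(c)(q)\in W$ for all $q\in Q_c^N$. For such $t$ and $q\ne q'$ in $Q_c^N$ we get $u_c(t)(q)-u_c(t)(q')\notin W+W$; otherwise $u_c(c)(q)-u_c(c)(q')\in W+W+W+W\subseteq V'$. Hence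
$$\text{for every }s\in G\text{ at most one }q\in Q_c^N\text{ satisfies }s+u_c(t)(q)\in W,\tag{7}$$
because two such $q,q'$ would give $u_c(t)(q)-u_c(t)(q')\in W-W=W+W$.

In Section 6 one coloring $p_c$ served every real value of $w(c)$. Here $p_c^N$ depends on the finite set $Q_c^N$, so $N$ must be fixed before Ramsey's theorem is applied. With fixed $N$ we can meet at most $N-1$ conditions when choosing $w(c)$. So we shall use, in place of one infinite sequence, finite blocks $C_N$ of size $N$, all attached to one common first element $h$.

**Step 4: a first element good for all $N$.** Call $h\in K$ *$N$-good* if there is $B\subseteq K$ of order type $\omega$, with all elements $>h$, such that $p^N_c(h)=p^N_c(b)$ for all $b<c$ in $B$. The set of points of $K$ that are not $N$-good is countable. Otherwise, for some $k$, infinitely many non-$N$-good $c$ have $k_c^N=k$; take an increasing sequence of them and color a pair $x<c$ of its terms by $p_c^N(x)$. By Ramsey's theorem there is an infinite homogeneous set $H$. Its minimum $h$ is $N$-good, as witnessed by $B=H\setminus\{h\}$, a contradiction. Since $K$ is uncountable and there are countably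 many $N$, some $h\in K$ is $N$-good for all $N$, with witnesses $B_N$. Fix it.

**Step 5: the blocks and the values of $w$.** Choose successively finite blocks $C_1,C_2,\dots$ with $C_N\subseteq B_N$ and $|C_N|=N$, element by element. The next element $c\in B_N$ of $C_N$ must be larger than the previous elements of $C_N$, different from all elements chosen earlier, and such that
$$u_c(\{h<b<b'\})=0\quad\text{for all }b<b'\text{ chosen earlier and lying in a common block}.\tag{8}$$
Only finitely many $c\in B_N$ are excluded: the first two requirements exclude finitely many because $B_N$ has order type $\omega$, and the third by property 1.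

When $c\in C_N$ is chosen, choose $w(c)\in Q_c^N$ so that for every earlier $b\in C_N$, with $t=\{h<b<c\}$,
$$\sum_{e\text{ chosen before }c}u_e(t)(w(e))+u_c(t)(w(c))\notin W.\tag{9}$$
This is possible. There are at most $N-1$ such $b$, and $p_c^N(h)=p_c^N(b)$ because $b<c$ are in $B_N$; so by (7), with $s$ the sum in (9), each $b$ excludes at most one of the $N$ elements of $Q_c^N$. Put $w=0$ at all other points of $K$. All chosen elements are $>h$, so $w(h)=0$.

**Step 6: contradiction at $h$.** Let $b<c$ be in $C_N$ and $t=\{h<b<c\}$. Elements $e$ chosen after $c$ satisfy $u_e(t)=0$ by (8), so $g_w(t)$ is the left side of (9) and $g_w(t)\notin W$. By property 3 and $w(h)=0$, $g_w(h)=u_h(h)(w(h))=0$. By continuity of $g_w$ at $h$ there is a partition $\mathcal P$ with $m$ classes, for some $m$, such that $g_w(O_{\mathcal P}(h))\subseteq W$. Two elements $b<c$ of the block $C_{m+1}$ satisfy $b\sim_{\mathcal P}c$, so $\{h<b<c\}\in O_{\mathcal P}(h)$ and $g_w(\{h<b<c\})\in W$, a contradiction. Hence $X$ and $Y$ are not $G$-equivalent. $\blacksquare$
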